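# Random Lipschitz functions on a long-range path: the variance is of order $nd^{-3}+1$

## 1. Four vertices on a cycle

Put real numbers on the vertices $0,1,2,3$, with $f(0)=0$ and $|f(u)-f(v)|\le 1$ along the edges $01,12,23,03$ of a 4-cycle. Choose $f=(f(1),f(2),f(3))$ uniformly among all possibilities. How large is $f(3)$ typically?

Write $a=f(1)$, $b=f(3)$. Both lie in $[-1,1]$, and $f(2)$ must lie within distance $1$ of both, so given $a,b$ it ranges over an interval of length $2-|a-b|$. Hence the density of $b$ is proportional to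
$$\int_{-1}^1 (2-|a-b|)\,da=4-\tfrac12\big((1+b)^2+(1-b)^2\big)=3-b^2 ,\qquad |b|\le 1,$$
and
$$\mathrm{Var}(f(3))=\frac{\int_{-1}^1 b^2(3-b^2)\,db}{\int_{-1}^1(3-b^2)\,db}=\frac{4/5\cdot 2}{16/3}=\frac{3}{10}.$$
Here $\int_{-1}^1 b^2(3-b^2)db=2(1-\frac15)=\frac85$. In the same way, given $f(2)=c$, each of $f(1),f(3)$ ranges over an interval of length $2-|c|$, so $f(2)$ has density proportional to $(2-|c|)^2$ on $[-2,2]$ and
$$\mathrm{Var}(f(2))=\frac{\int_0^2c^2(2-c)^2dc}{\int_0^2(2-c)^2dc}=\frac{16/15}{8/3}=\frac25 .$$
Compare with graphs having fewer edges. On the single edge $01$, $f(1)$ is uniform on $[-1,1]$ and has variance $\frac13$. On the path $0,1,2$, $f(2)$ is a sum of two independent such variables and has variance $\frac23$. The extra edges have stiffened the function: $\frac25$ instead of $\frac23$ at vertex $2$.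

The 4-cycle is the case $n=3$, $d=1$ of the following family. For positive integers $n,d$ let $P_{n,d}$ be the graph with vertex set $\{0,1,\dots,n\}$ in which two vertices are adjacent if and only if they have different parity and their distance is at most $2d+1$. As $n$ grows with $d$ fixed, $f(n)$ should spread like a random walk. As $d$ grows, there are more constraints and $f$ gets stiffer. The talk is about exactly how stiff.

## 2. A complete bipartite block and its two length scales

Take next $n+1=2m\le 2d+2$ with $m\ge2$. All distances are at most $2d+1$, so every even vertex is adjacent to every odd one: $P_{n,d}$ is complete bipartite with $m$ evens and $m$ odds. Let $E^\pm$ and $O^\pm$ be the max/min of $f$ over the evens and over the odds. The Lipschitz condition says only $E^+-O^-\le1$ and $O^+-E^-\le1$. Set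
$$u=E^+-1,\quad l=O^-,\quad p=O^+-1,\quad q=E^-,$$
so the condition is $u\le l$ and $p\le q$. The ranges of the two classes are $r_e=E^+-E^-=1+u-q$ and $r_o=O^+-O^-=1+p-l$.

Fix which vertices attain the four extremes. The other $m-2$ even values range freely over $[E^-,E^+]$, and likewise for the odds, so the four extremes, up to a common translation, have density proportional to $(r_er_o)^{m-2}$. In the variables $\beta=l-u\ge0$, $\beta'=q-p\ge0$, $s=u-p$ (pin $q=0$; the change from $(u,l,p)$ has determinant $\pm1$) this is
$$(1+s-\beta')^{m-2}(1-s-\beta)^{m-2},\qquad 0\le\beta'\le1+s,\ 0\le\beta\le1-s .$$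
Integrating out $\beta,\beta'$ gives $s$ the density proportional to $(1-s^2)^{m-1}$ on $[-1,1]$, so $\mathbb Es^2=\frac1{2m+1}$. Given $s$, the variable $\beta$ has density proportional to $(1-s-\beta)^{m-2}$ and mean $(1-s)/m$, so $\mathbb E\beta=\mathbb E\beta'=\frac1m$.

So there are two scales. The evens nearly fill an interval $[y,x+1]$ and the odds nearly fill $[x,y+1]$. The difference $s=x-y$ is of order $m^{-1/2}$, while the endpoints $u,l$ (both "equal to $x$") agree up to order $1/m$, and so do $p,q$ (both "equal to $y$").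

Now think of $P_{n,d}$ as about $n/(2d)$ consecutive blocks of length about $2d$. If the function moved by independent amounts of size $d^{-1/2}$ per block, the variance would be about $\frac nd\cdot\frac1d=nd^{-2}$. If it moved by independent amounts of size $1/d$, the variance would be about $\frac nd\cdot\frac1{d^2}=nd^{-3}$. This is only counting, but it shows which two answers compete.

## 3. The conjectured order $nd^{-2}+1$ and the order $nd^{-3}+1$

For a finite connected graph $G=(V,E)$ and $v_0\in V$ let
$$\mathrm{Lip}(G,v_0)=\{f\colon V\to\mathbb R \mid f(v_0)=0,\ |f(u)-f(v)|\le1\text{ when }(u,v)\in E\}\subset\mathbb R^{V\setminus\{v_0\}},$$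
with normalized Lebesgue measure ("$f$ uniform"). The following is posed by Ron Peled and Yinon Spinka in "Random Walk with Long-Range Constraints", arXiv:1310.1583 (2013).

**Conjecture.** There exist absolute constants $C,c>0$ such that for any positive integers $n,d$, if $f$ is uniformly sampled from $\mathrm{Lip}(P_{n,d},0)$, then $c(nd^{-2}+1)\le\mathrm{Var}(f(n))\le C(nd^{-2}+1)$.

The conjecture is false: its upper bound holds, its lower bound fails.

**Theorem 1.** There are absolute constants $C,c>0$ such that for all $n,d\ge1$, for $f$ uniform in $\mathrm{Lip}(P_{n,d},0)$,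
$$c\,(nd^{-3}+1)\le\mathrm{Var}(f(n))\le C\,(nd^{-3}+1).$$
Moreover: (a) there are absolute $d_0,\tau,C>0$ with $\mathbb E e^{hf(n)}\le\exp(C|h|+Cnh^2/d^3)$ for $d\ge d_0$, $n\ge6d+2$, $|h|\le\tau d/2$; (b) for every $d$, $\lim_n\mathrm{Var}(f(n))/n$ exists and lies in $[cd^{-3},Cd^{-3}]$.

For $n=d^3$ Theorem 1 gives $\mathrm{Var}(f(n))\le2C$, while the conjecture requires $\mathrm{Var}(f(n))\ge c(d+1)$. Letting $d\to\infty$ gives a contradiction. The disproof needs only the upper bound for large $d$, finished in Section 10.

Throughout, $C,c,\dots$ are positive absolute constants that may change from line to line; $C_d,c_d,C_{d,h}$ may depend on the indicated parameters. "$d\ge d_0$" means that $d$ exceeds a suitable absolute constant, enlarged finitely many times; in particular $d_0\ge7$. "Even" and "odd" refer to the parity of vertices of $P_{n,d}$ unless positions are mentioned.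

## 4. Measure modulo translation and the block decomposition

Only differences of $f$ matter, and it pays to be free in the choice of which quantity to pin.

**Definition (measure mod translation).** For functions on a finite set $V$, it is the push-forward to $\mathbb R^V/\mathbb R\mathbf 1$ of Lebesgue measure on $\{f:\phi(f)\in[0,1)\}$, where $\phi$ is measurable with $\phi(f+t)=\phi(f)+t$.

It does not depend on $\phi$: for translation-invariant $\Phi\ge0$ and another such $\phi'$, translating by $k$ in the $k$-th term,
$$\int\Phi1_{\phi\in[0,1)}=\sum_{k\in\mathbb Z}\int\Phi1_{\phi\in[0,1),\,\phi'\in[k,k+1)}=\sum_k\int\Phi1_{\phi\in[-k,1-k),\,\phi'\in[0,1)}=\int\Phi1_{\phi'\in[0,1)} .$$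
For example, on two points the set $|f(1)-f(2)|\le1$ has volume $2$ mod translation, whether we pin $f(1)$ or the mean $\frac12(f(1)+f(2))$ (mean and difference have Jacobian $1$). With $\phi(f)=f(0)$ we recover the uniform measure on $\mathrm{Lip}(P_{n,d},0)$. Thus pinning any equivariant quantity gives the same law of $f$ mod constants.

**Blocks.** Let $\ell=2d+1$. Block $B_i$ ($i\ge1$) consists of the vertices $(i-1)\ell+p$ at positions $0\le p\le2d$, with values $B_i(p)$. Since $\ell$ is odd, the vertex parity of position $p$ alternates from block to block.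

Inside a block all distances are at most $2d$, so all opposite-parity pairs are adjacent, and block configurations lie in
$$\mathcal X=\{B\in\mathbb R^\ell:|B(p)-B(p')|\le1\ \ \forall p\not\equiv p'\bmod 2\}.$$
Two same-parity values are both within $1$ of any opposite value, so $\max B-\min B\le2$. Position $p$ of $B_i$ and position $p'$ of $B_{i+1}$ are at distance $\ell+p'-p$, which is odd iff $p\equiv p'$ and at most $2d+1$ iff $p'\le p$. Blocks $i,j$ with $|i-j|\ge2$ are at distance at least $2d+2$, so there are no edges between them. Therefore all compatibility is expressed by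
$$K(B,B')=1\iff B,B'\in\mathcal X,\ |B(p)-B'(p')|\le1\text{ for all }p'\le p,\ p\equiv p',$$
and $K=0$ otherwise. Let $K_1(B,B')=1$ iff $B,B'\in\mathcal X$ and $|B(p)-B'(p')|\le1$ for **all** $p\equiv p'$; for neighboring blocks this says that all opposite-parity pairs of vertices in $B_i\cup B_{i+1}$ differ by at most $1$, including pairs that are not edges. Put $K_0=K-K_1\ge0$. With the reversal $(\theta B)(p)=B(2d-p)$, which preserves position parity,
$$K_\eta(B,B')=K_\eta(\theta B',\theta B)\ (\eta=0,1),\qquad K_1(B,B')=K_1(B',B)=K_1(\theta B,B')=K_1(B,\theta B').\tag{1}$$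
Indeed $p'\le p$ becomes $2d-p\le2d-p'$ under reversal, which gives the first identity for $K$, and $K_1$ sees only the two position-parity classes.

For $d=1$ take $B=(0,\frac12,1)$, $B'=(\frac12,1,\frac32)$. The pairs tested by $K(B,B')$ are $(0,0),(1,1),(2,2),(2,0)$, with differences all $\frac12$, so $K(B,B')=1$. But $K(B',B)$ tests $|B'(2)-B(0)|=\frac32$, so $K(B',B)=0$. The same pair shows $K_1(B,B')=0$. So $K$ is not symmetric, while $K_1$ is; this will matter.

**Center and shape.** For a block let $E^\pm,O^\pm$ be the max/min over its even and odd vertices and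
$$F(B)=\tfrac14(E^++E^-+O^++O^-).$$
The formula is symmetric in the two classes, so $F$ is well defined on $\mathcal X$. In the example $F(B)=\frac14(1+0+\frac12+\frac12)=\frac12$. Clearly $F(B+t)=F(B)+t$, $F(-B)=-F(B)$, $F(\theta B)=F(B)$, $F(B)\in[\min B,\max B]$, and $B-F(B)$ has entries in $[-2,2]$. If $K(B,B')=1$, then $|B(0)-B'(0)|\le1$, hence
$$|F(B)-F(B')|\le5,\quad\text{and the entries of }B'\text{ lie within }7\text{ of }F(B)\text{ (and vice versa)}.\tag{2}$$
Let $\mathcal X_0=\{B\in\mathcal X:F(B)=0\}$ be the set of *shapes*, with $\mu_0$ the image of Lebesgue measure on $\{B\in\mathcal X:F(B)\in[0,1)\}$ under $B\mapsto B-F(B)$, a finite measure. Lebesgue measure on $\mathcal X$ is the image of $\mu_0\otimes dt$ under $(b,t)\mapsto b+t$, because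
$$\int_{\mathcal X_0}\!\int\psi(b+t)\,dt\,d\mu_0=\int_{F(B)\in[0,1)}\!\int\psi(B+t)\,dt\,dB=\int\psi(B)\Big(\int1_{F(B)-t\in[0,1)}dt\Big)dB=\int\psi .$$
In the example the shape of $B$ is $(-\frac12,0,\frac12)$.

**Chains.** If $n+1=\ell N$ the configuration is a chain $(B_1,\dots,B_N)$ with $K(B_i,B_{i+1})=1$ for all $i$. Write $P_N,E_N$ for its law mod translation, $Z_N$ for the total volume mod translation,
$$\Delta=F(B_N)-F(B_1),\quad V_N=\mathrm{Var}_N(\Delta),\quad M_N(h)=E_Ne^{h\Delta},\quad Z_N(h)=Z_NM_N(h).$$
The map $f\mapsto-f$ shows $E_N\Delta=0$, and $\mathbb Ef(n)=0$ in general. Since constraints link only neighboring blocks, we have a *cutting rule*: conditionally on the shape of $B_i$, the part of the chain to the left of $B_i$ and the part to the right, each measured relative to $F(B_i)$, are independent.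

Cutting between $B_N$ and $B_{N+1}$, where by (2) the relative displacement lies in an interval of length $10$, gives $Z_{N+N'}\le10Z_NZ_{N'}$, so $10Z_N$ is submultiplicative. Also $Z_N\ge1$, since all values within $\frac12$ of $f(0)$ are allowed. By Fekete's lemma
$$\rho=\lim_N Z_N^{1/N}\in[1,\infty)\quad\text{exists.}\tag{3}$$

**Definition (regular index).** Put $\eta_i=K_1(B_i,B_{i+1})\in\{0,1\}$. An index $i\in\{2,\dots,N-1\}$ is *regular* if $\eta_{i-1}=\eta_i=1$; $R$ is the number of regular indices. For instance, if all blocks are constant and equal, every such index is regular. If two neighboring blocks are the $B,B'$ of the example, neither of them is regular.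

## 5. Boundary shapes move the displacement by at most 8

The goal here is that the law of $\Delta$ hardly depends on the shapes of the end blocks, uniformly in $N$ and $d$. This makes displacements over successive segments almost independent, up to errors of order $1$.

Let $N\ge3$ and let $\xi,\xi'\in\mathcal X_0$ satisfy the defining inequalities of $\mathcal X$ strictly (almost every shape does). Given that $B_1,B_N$ have shapes $\xi,\xi'$, pin $B_1=\xi$ and write $B_N=\xi'+t$, so $t=\Delta$. The pair (interior values $f$, $t$) is uniform on the set $D(\xi,\xi')$ of compatible $(f,t)$. This is a bounded polytope. It has nonempty interior: the range of $\xi$ is less than $2$, and the same for $\xi'$, so if we put all interior blocks near the midrange $c$ of $\xi$ and choose $t$ so that $\xi'+t$ has midrange near $c$, all inequalities are strict ($N\ge3$ means that the end blocks are not neighbors). Let $\nu_{\xi,\xi'}=\nu^{(N)}_{\xi,\xi'}$ be the law of $t=\Delta$.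

Recall the Ahlswede–Daykin four functions theorem: if $\alpha,\beta,\gamma,\delta\ge0$ on a finite distributive lattice satisfy $\alpha(x)\beta(y)\le\gamma(x\wedge y)\delta(x\vee y)$ for all $x,y$, then $\sum\alpha\sum\beta\le\sum\gamma\sum\delta$.

**Lemma 2 (Holley's inequality).** Let $D_1,D_2\subset\mathbb R^m$ be bounded polytopes with nonempty interior such that $x\in D_1,y\in D_2$ imply $x\wedge y\in D_1$ and $x\vee y\in D_2$ (coordinatewise min and max). Then for any coordinate $t$ and $a\in\mathbb R$ the uniform laws satisfy $P_{D_1}(t>a)\le P_{D_2}(t>a)$.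

**Proof.** Let $\varphi=1_{t>a}$, which is increasing. On the part of $\epsilon\mathbb Z^m$ in a large box take $\alpha=\varphi1_{D_1}$, $\beta=1_{D_2}$, $\gamma=1_{D_1}$, $\delta=\varphi1_{D_2}$. If $\alpha(x)\beta(y)=1$, then $x\wedge y\in D_1$, $x\vee y\in D_2$ and the $t$-coordinate of $x\vee y$ exceeds $a$, so the hypothesis of the four functions theorem holds. Multiply the conclusion by $\epsilon^{2m}$ and let $\epsilon\to0$. The sets have null boundary, so the sums converge to volumes: $|D_1\cap\{t>a\}|\,|D_2|\le|D_1|\,|D_2\cap\{t>a\}|$. $\square$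

**Lemma 3.** $\nu_{\xi,\xi'}(\Delta>a+8)\le\nu_{\tilde\xi,\tilde\xi'}(\Delta>a)$ for all $a$ and all such shapes.

**Proof.** First let $\xi\le\tilde\xi$ pointwise, where now the left block need not have $F=0$. All constraints have the form (coordinate) $-$ (coordinate) $\le$ const, or $\xi(p)-1\le f(v)\le\xi(p)+1$. The first kind is preserved by $\wedge$ and by $\vee$. For the second, let $x\in D(\xi,\xi')$, $y\in D(\tilde\xi,\xi')$. Then $x\wedge y\le x\le\xi(p)+1$ and $x\wedge y\ge\min(\xi(p),\tilde\xi(p))-1=\xi(p)-1$ at $v$, and symmetrically $\tilde\xi(p)-1\le x\vee y\le\tilde\xi(p)+1$. So $x\wedge y\in D(\xi,\xi')$, $x\vee y\in D(\tilde\xi,\xi')$, and Lemma 2 says that $t$ under $D(\xi,\xi')$ is stochastically dominated by $t$ under $D(\tilde\xi,\xi')$.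

For arbitrary shapes, entries lie in $[-2,2]$, so $\xi\le\tilde\xi+4$; and $t$ under $D(\tilde\xi+4,\xi')$ is distributed as $t+4$ under $D(\tilde\xi,\xi')$. So changing $\xi$ to $\tilde\xi$ costs at most $4$. To change $\xi'$, pin the right block instead and let $\sigma=-t$ be the position of the left one. Since $\xi'\ge\tilde\xi'-4$, the same argument shows that $\sigma$ under $\xi'$ dominates $\sigma-4$ under $\tilde\xi'$, i.e. $t$ under $\xi'$ is dominated by $t+4$ under $\tilde\xi'$. Together the cost is $8$. $\square$

The law of $\Delta$ under $P_N$ is a mixture of the $\nu^{(N)}_{\xi,\xi'}$, and Lemma 3 passes to mixtures on both sides. By quantile coupling, any mixture of the $\nu^{(N)}_{\xi,\xi'}$ can be coupled with the law of $\Delta$ under $P_N$ with difference at most $8$. In particular its mean lies in $[-8,8]$, its standard deviation differs from $\sqrt{V_N}$ by at most $8$, and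
$$e^{-8|h|}M_N(h)\le\int e^{ht}\,d\nu^{(N)}_{\xi,\xi'}(t)\le e^{8|h|}M_N(h).\tag{4}$$
In a chain of $k(N-1)+1$ blocks, condition on the shapes of blocks $1,N,2N-1,\dots$. By the cutting rule the $k$ segment displacements are independent with laws $\nu^{(N)}_{\xi_{j-1},\xi_j}$, hence
$$M_{k(N-1)+1}(h)\ge\big(e^{-8|h|}M_N(h)\big)^k\qquad(N\ge3).\tag{5}$$

**General $n$.** Write $n+1=\ell N+r$ with $0\le r<\ell$, and suppose $N\ge3$. The last $r$ vertices (the *tail*) are adjacent only to $B_N$ and to each other. The volume of tails therefore depends only on the shape of $B_N$, and given the shapes of $B_1,B_N$, $\Delta$ has law $\nu^{(N)}_{\xi,\xi'}$ also under the law $P_{n,d}$ of $f$ on the graph. Thus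
$$E_{P_{n,d}}e^{h\Delta}\le e^{8|h|}M_N(h),\quad\Delta\text{ under }P_{n,d}\text{ and }P_N\text{ can be coupled within }8.\tag{6}$$
If $r\ge1$, vertex $n=\ell N+r-1$ is at distances $r\le2d$ and $r+1\le2d+1$ from $\ell N-1$ and $\ell N-2$; one of these is odd, so $n$ is adjacent to a vertex of $B_N$ and $|f(n)-F(B_N)|\le3$. If $r=0$ the bound is $2$. Since $|f(0)-F(B_1)|\le2$,
$$|f(n)-\Delta|\le5\quad\text{when }f(0)=0.\tag{7}$$
So $\mathrm{sd}(f(n))$ under $P_{n,d}$ and $\sqrt{V_N}$ differ by at most $13$.

Here is what this alone yields.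

**Lemma 4.** For all $d,N\ge1$: $V_N\le441N$.

**Proof.** Let $\mathcal F_i$ be generated by $(B_1,\dots,B_i)$ mod translation. If $N-i+1\ge3$, then given $\mathcal F_i$ the law of $F(B_N)-F(B_i)$ is a mixture of laws $\nu^{(N-i+1)}_{\xi_i,\xi'}$, so its mean lies in $[-8,8]$; if $N-i+1\le2$ it is at most $5$ in absolute value. Hence $E_N[\Delta|\mathcal F_i]$ differs from $F(B_i)-F(B_1)$ by at most $8$. This martingale has increments at most $5+16=21$ and is at most $8$ in absolute value at $i=1$, so $V_N\le64+441(N-1)\le441N$. $\square$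

For large $d$ this is far too weak: it gives order $n/d$. The error per cut is of order $1$, whereas Section 2 suggests steps of size $1/d$. We need that scale.

## 6. Two chains of intersecting intervals

Assume $d\ge7$. The aim is to prove that the steps $F(B_{i+1})-F(B_i)$ really are of size $1/d$.

Split every block into two consecutive *sub-blocks* of lengths $d+1$ and $d$, giving $H_1,\dots,H_{2N}$. Two consecutive sub-blocks have total length $2d+1$, so **all** opposite-parity pairs in $H_j\cup H_{j+1}$ are adjacent. Let $m_{e},m_{o}$ be the numbers of evens and odds in $H_j$ and $m_j=\min(m_e,m_o)$. Then $|m_e-m_o|\le1$, $m_j\ge\lfloor d/2\rfloor\ge3$ and $m_j-2\ge\frac{d-5}2\ge\frac d{10}$ for $d\ge7$. With the extremes $E_j^\pm,O_j^\pm$ of $H_j$ put, as in Section 2,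
$$u_j=E_j^+-1,\ l_j=O_j^-,\ p_j=O_j^+-1,\ q_j=E_j^-,\quad r_{e}=1+u_j-q_j,\ r_{o}=1+p_j-l_j .$$
For example, if the evens of $H_j$ have extremes $0.1,0.9$ and the odds $0.2,0.8$, then $[u_j,l_j]=[-0.1,0.2]$, $[p_j,q_j]=[-0.2,0.1]$, $r_e=0.8$, $r_o=0.6$.

The Lipschitz constraints within $H_j$ give $u_j\le l_j$, $p_j\le q_j$. Those between $H_j$ and $H_{j+1}$ give $u_j\le l_{j+1}$ and $u_{j+1}\le l_j$, i.e. $[u_j,l_j]\cap[u_{j+1},l_{j+1}]\ne\emptyset$, and likewise for $[p_j,q_j]$. Let
$$\gamma_j=(l_j-u_j)+(q_j-p_j)=2-r_e-r_o\ge0,\qquad\tilde U_j=-(m_j-2)\log(r_er_o).$$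
(In the example $\gamma_j=0.6=2-1.4$.) Since $r_er_o\le(1-\gamma_j/2)^2\le e^{-\gamma_j}$,
$$\tilde U_j\ge(m_j-2)\gamma_j\ge\tfrac d{10}\gamma_j\ge0.\tag{8}$$

Now compare $F$ on neighboring blocks $B_i,B_{i+1}$, which contain four consecutive sub-blocks. The four intervals $[u_j,l_j]$ successively intersect, so their union is an interval of length at most the sum of their lengths; the same for $[p_j,q_j]$. For a block, $F(B)=\frac14(2+\max u+\min l+\max p+\min q)$ over its two sub-blocks. Hence $|F(B_{i+1})-F(B_i)|\le\frac14\big(2\sum(l_j-u_j)+2\sum(q_j-p_j)\big)=\frac12\sum\gamma_j$ over the four sub-blocks. Each sub-block occurs for at most two $i$, so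
$$\sum_{i=1}^{N-1}|F(B_{i+1})-F(B_i)|\le\sum_{j=1}^{2N}\gamma_j .\tag{9}$$

**Lemma 5 (energy estimate).** For $0\le\kappa\le\frac12$: $E_N\exp(\kappa\sum_j\tilde U_j)\le e^{13\kappa N}$. Hence $E_N\exp\big(\kappa\frac d{10}\sum_i|F(B_{i+1})-F(B_i)|\big)\le e^{13\kappa N}$ and $P_N(\sum_j\tilde U_j\ge15N)\le e^{-N}$.

**Proof.**

**Step 1: coordinates.** We pass to extremes plus relative positions, in which the volume becomes a log-concave weight. Up to a null set the values in each class (a parity class of a sub-block) are distinct. Decompose according to *labels*: which vertex of each class attains the max and which the min. Write each other value of, e.g., an even class as $f(v)=E^-+\zeta_v(E^+-E^-)$ with $\zeta_v\in(0,1)$. A class of size $m$ and range $r$ contributes the Jacobian $r^{m-2}$, so Lebesgue measure becomes $\prod r^{m-2}\,dX\,d\zeta$, where $X$ collects all extremes ($4N$ classes, $8N$ extremes) and the product is over classes. Work mod translation by fixing $E_1^-=0$, so $X\in\mathbb R^{8N-1}$.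

**Step 2: contraction toward one point.** For fixed labels and $\zeta$, the constraints and $r\ge0$ are linear in $X$, so the domain $D_\zeta$ is convex. It contains $X^*$: all maxima $1$, all minima $0$ (then $f\in[0,1]$). The function $U(X)=-\sum(m-2)\log r$ is convex with $U(X^*)=0$. Let $\lambda=1-\kappa$ and $Y(X)=X^*+\lambda(X-X^*)\in D_\zeta$. Then $U(Y)\le\lambda U(X)$, so
$$\int_{D_\zeta}e^{-\lambda U(X)}dX\le\int_{D_\zeta}e^{-U(Y(X))}dX\le\lambda^{-(8N-1)}\int_{D_\zeta}e^{-U}.$$
Integrate over $\zeta$ and sum over labels. The right side becomes $\lambda^{-(8N-1)}Z_N$, the left side $Z_NE_Ne^{\kappa U}$. Thus $E_Ne^{\kappa U}\le(1-\kappa)^{-8N}$.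

**Step 3: from $U$ to $\tilde U$.** In each of the $2N$ sub-blocks $U$ contains at most one extra term $-\log r\ge-\log2$ compared with $\tilde U_j$ (as $|m_e-m_o|\le1$ and $r\le2$). So $U\ge\sum_j\tilde U_j-2N\log2$. By convexity $-\log(1-\kappa)\le2\kappa\log2$ on $[0,\frac12]$, and
$$E_Ne^{\kappa\sum\tilde U_j}\le e^{2\kappa N\log2+16\kappa N\log2}=e^{18\kappa N\log2}\le e^{13\kappa N}.$$
The second claim follows from (8) and (9); the third from Markov's inequality with $\kappa=\frac12$: $e^{6.5N-7.5N}=e^{-N}$. $\square$

A sensible first attempt at the upper bound stops here: add up the steps. Since $|\Delta|\le\sum_i|F(B_{i+1})-F(B_i)|$, Lemma 5 with $\kappa=\frac12$ and Jensen's inequality give $E_N|\Delta|\le130N/d$. The per-block scale $1/d$ is right, but the displacements are added with absolute values, so the bound on $\Delta$ is of order $N/d$ instead of $\sqrt N/d$. For $n\approx d^3$, i.e. $N\approx d^2/2$, it is of order $d$ and gives no contradiction with the conjecture. One must use the cancellation between steps, without losing an error of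 order $1$ per cut as in Lemma 4.

## 7. Most stretches contain a regular index

The cancellation will come from regular indices, so we first show that they have positive density in the chain. The tool is a two-sided estimate of the volume of three middle blocks between two given ones.

Consider five consecutive blocks, relabelled $B_1,\dots,B_5$, with sub-blocks $H_1,\dots,H_{10}$. Given $B_1,B_5$, let $V$ be the volume of the compatible $(B_2,B_3,B_4)$ and $V_{11}$ the volume of those with $K_1(B_2,B_3)=K_1(B_3,B_4)=1$.

**Definition (hypothesis $\mathcal H(x,y)$ on $(B_1,B_5)$).** Let $A_1=1600$, $\delta=A_1/d$, $s=x-y$. For $j\in\{1,2,9,10\}$: $u_j,l_j\in[x,x+\delta]$ and $p_j,q_j\in[y,y+\delta]$; and $|s|\le A_1d^{-1/2}$.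

In words: both end blocks are aligned to the same $x$ and the same $y$, up to $O(1/d)$. For example, if each of the sub-blocks $H_1,H_2,H_9,H_{10}$ has, in each parity class, minimum $0$ and maximum $1$, then $\mathcal H(0,0)$ holds, with all $u_j,l_j,p_j,q_j$ equal to $0$.

**Lemma 6.** There are absolute $c',C'>0$ such that for $d\ge d_0$, under $\mathcal H(x,y)$,
$$c'\Phi\le V_{11}\le V\le C'\Phi,\qquad\Phi=(1+s)^{m_E}(1-s)^{m_O},$$
where $m_E,m_O$ are the numbers of evens and odds in $B_2\cup B_3\cup B_4$.

**Proof.** Take $d_0$ so large that $|s|\le\frac12$ and $\delta\le\frac18$.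

**Step 1: lower bound, by an explicit product set.** The evens of $B_1,B_5$ lie in $[y,x+1+\delta]$ and their odds in $[x,y+1+\delta]$. Put the evens of $B_2,B_3,B_4$ anywhere in $[y+\delta,x+1]$ and the odds anywhere in $[x+\delta,y+1]$. Check all opposite-parity differences: new even minus new odd is at most $1-\delta$, new odd minus new even at most $1-\delta$; new even minus old odd at most $(x+1)-x=1$, old odd minus new even at most $(y+1+\delta)-(y+\delta)=1$; new odd minus old even at most $(y+1)-y=1$, old even minus new odd at most $(x+1+\delta)-(x+\delta)=1$. So $V_{11}\ge(1+s-\delta)^{m_E}(1-s-\delta)^{m_O}$. As $1\pm s\ge\frac12$ and $2\delta\le\frac14$, $1\pm s-\delta\ge(1\pm s)(1-2\delta)\ge(1\pm s)e^{-4\delta}$, and $m_E+m_O=6d+3\le9d$. Hence $V_{11}\ge e^{-4\delta\cdot9d}\Phi=e^{-36A_1}\Phi$.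

**Step 2: upper bound, reduction to the extremes.** Use the coordinates of Lemma 5 for $H_3,\dots,H_8$. Summing over labels costs a factor at most $d^{24}$ (12 classes, each of size at most $(d+2)/2\le d$, with at most $d^2$ labels each), and the $\zeta$'s range over a set of volume at most $1$. So
$$V\le d^{24}\int\prod_{j=3}^8r_{e,j}^{m_{e,j}-2}\,r_{o,j}^{m_{o,j}-2}\,du\,dl\,dp\,dq$$
over a set where the ranges are nonnegative and the intervals $[u_j,l_j]$, $2\le j\le8$, are nonempty and consecutively intersecting, likewise $[p_j,q_j]$. With $\hat u=u-x$, $\hat l=l-x$, $\hat p=p-y$, $\hat q=q-y$,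
$$r_e=1+s+\hat u-\hat q\le(1+s)e^{(\hat u-\hat q)/(1+s)},\qquad r_o=1-s+\hat p-\hat l\le(1-s)e^{(\hat p-\hat l)/(1-s)}.$$
So the integrand is at most $(1+s)^{m_E-12}(1-s)^{m_O-12}$ times
$$\exp\sum_{j=3}^8\big[(\kappa_{e,j}\hat u_j-\kappa_{o,j}\hat l_j)+(\kappa_{o,j}\hat p_j-\kappa_{e,j}\hat q_j)\big],\qquad\kappa_{e,j}=\frac{m_{e,j}-2}{1+s},\ \kappa_{o,j}=\frac{m_{o,j}-2}{1-s}.$$
The powers $-12$ cost at most $2^{24}$. We have $\kappa_e,\kappa_o\ge d/20$, and
$$\kappa_e-\kappa_o=\frac{(m_e-m_o)-s(m_e+m_o-4)}{1-s^2}\quad\text{gives}\quad|\kappa_e-\kappa_o|\le\Lambda:=2+4A_1\sqrt d .$$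

**Step 3: upper bound, the integral.** The point is that interval lengths are penalized at rate $d$, while the position of the chain of intervals is penalized or favored only at rate $\sqrt d$. Let $\beta_j=\hat l_j-\hat u_j\ge0$. The chain starts from $[\hat u_2,\hat l_2]\subset[0,\delta]$, so $|\hat u_j|\le\delta+\sum_{k=3}^8\beta_k$. As $\kappa_e\hat u-\kappa_o\hat l=-\kappa_o\beta+(\kappa_e-\kappa_o)\hat u$, the $x$-part of the exponent is at most
$$-\tfrac d{20}\sum\beta_j+6\Lambda\big(\delta+\sum\beta_j\big)\le-\tfrac d{40}\sum\beta_j+C\qquad(d\ge d_0),$$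
because $6\Lambda\le d/40$ for large $d$ and $\Lambda\delta$ is bounded. Given the $\beta$'s, $\hat u_3$ ranges over a set of length at most $\beta_3+\delta$, and $\hat u_j$, given $\hat u_{j-1}$, over $[\hat u_{j-1}-\beta_j,\hat u_{j-1}+\beta_{j-1}]$, of length $\beta_j+\beta_{j-1}$. So the $x$-integral is at most
$$C\int_{[0,\infty)^6}e^{-\frac d{40}\sum\beta_j}(\beta_3+\delta)\prod_{j=4}^8(\beta_j+\beta_{j-1})\,d\beta\le Cd^{-12},$$
by rescaling the $\beta$'s by $d$: six integrations and six linear factors. The $y$-part is identical, using $\kappa_o\hat p-\kappa_e\hat q=-\kappa_e(\hat q-\hat p)+(\kappa_o-\kappa_e)\hat p$. Altogether $V\le Cd^{24}d^{-12}d^{-12}\Phi=C\Phi$. $\square$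

Let $c_*=c'/C'$. Partition the $N$ blocks into $\lfloor N/5\rfloor$ groups of five consecutive ones, plus leftovers. Call a group *good* if its ten sub-blocks satisfy $\sum\tilde U_j\le150$.

**Lemma 7.** Let $d\ge d_0$. A good group satisfies $u_j,l_j\in[x_0,x_0+\delta_0]$ and $p_j,q_j\in[y_0,y_0+\delta_0]$ for all its ten sub-blocks, with $x_0=\min u_j$, $y_0=\min p_j$, $\delta_0=1500/d$, and $|x_0-y_0|\le80d^{-1/2}$. In particular it satisfies $\mathcal H(x_0,y_0)$. With $P_N$-probability at least $1-e^{-N}$ there are at least $N/10-1$ good groups.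

**Proof.** By (8), $\sum\gamma_j\le1500/d$, and the intervals $[u_j,l_j]$ successively intersect, so their union has length at most $\delta_0$; the same for $[p_j,q_j]$. Put $s=x_0-y_0$. For any one sub-block, $\tilde U_j\le150$ and $m_j-2\ge d/10$ give
$$e^{-1500/d}\le r_er_o\le(1+s+\delta_0)(1-s+\delta_0)=(1+\delta_0)^2-s^2 .$$
With $\delta_0\le1$, $s^2\le3\delta_0+1500/d=6000/d$, so $|s|\le80d^{-1/2}$. Finally, by Lemma 5, $\sum_j\tilde U_j<15N$ with probability at least $1-e^{-N}$; then fewer than $N/10$ groups are not good, and there are at least $N/5-1$ groups. $\square$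

**Lemma 8.** For $d\ge d_0$: $P_N(R\le\varepsilon_0N)\le C_1e^{-c_1N}$ for all $N$, with absolute $\varepsilon_0,c_1\in(0,1)$ and $C_1$.

**Proof.** Let $N\ge40$ and condition on all blocks except the middle three of each group. The triples are then independent and uniform on their compatible sets. In a group satisfying some $\mathcal H(x,y)$, which is a condition on its $B_1,B_5$ only, the central block is regular with conditional probability at least $V_{11}/V\ge c_*$ by Lemma 6. By Lemma 7, with probability at least $1-e^{-N}$ at least $N/10-1\ge3N/40$ groups satisfy some $\mathcal H$. On that event $R$ dominates a $\mathrm{Bin}(m,c_*)$ variable with $m=\lceil3N/40\rceil$, and Chernoff's bound gives $P(\mathrm{Bin}(m,c_*)\le c_*m/3)\le e^{-2c_*m/9}$. As $c_*m/3\ge c_*N/40$, the claim holds for $N\ge40$ with $\varepsilon_0=c_*/40$. Enlarge $C_1$ so that $C_1e^{-c_1N}\ge1$ for $N<40$. $\square$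

## 8. Tilted operators and words that begin and end with 1

**Operators.** For a nonnegative translation-invariant kernel $k$ on $\mathcal X\times\mathcal X$ put
$$k_h(b,b')=\int k(b,b'+a)e^{ha}\,da\qquad(b,b'\in\mathcal X_0),$$
regarded as an integral operator on complex $L^2(\mu_0)$. With $(k\circ k')(B,B'')=\int k(B,B')k'(B',B'')\,dB'$, substituting $B'=b'+t$ gives $(k\circ k')_h=k_hk'_h$. If $0\le k\le k'$ are kernels on $\mathcal X_0\times\mathcal X_0$, then the operator norms satisfy $\|k\|\le\|k'\|$; call this *kernel domination*. In this language $Z_N(h)=\langle1,K_h^{N-1}1\rangle$.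

We want $\frac1N\log M_N(h)\lesssim h^2/d^2$. Suppose for a moment that $K$ were symmetric. Then $K_h^T=K_{-h}$, so $\frac12(K_h+K_h^T)$ has kernel $\int K(b,b'+a)\cosh(ha)\,da$. The linear term in $h$ has disappeared identically, with no statement about mixing of shapes, and $\cosh(ha)=1+O(h^2a^2)$ with $a$ of size $1/d$ would give the bound. But $K$ is not symmetric (Section 4), and this is where the attempt stops: for a nonsymmetric positive operator, the quadratic form $\langle v,Av\rangle$ can exceed the spectral radius. For $A=\begin{pmatrix}1&4\\1&1\end{pmatrix}$ the spectral radius is $3$, while $v=(1,1)/\sqrt2$ gives $\langle v,Av\rangle=\frac72$. A loss of this kind is a constant factor per block, present even at $h=0$, whereas we can afford only a factor $1+O(h^2/d^2)$.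

What we have is reversal symmetry (1) for $K$, with $\theta$ in the way, and full symmetry for $K_1$, which is blind to $\theta$. So cut the chain at regular indices: between two of them the sequence of $\eta$'s begins and ends with a $1$, and these two $1$'s absorb the two $\theta$'s.

**Definition (gap kernel).** For $g\ge1$ let
$$Q^{(g)}=\sum_\eta K_{\eta_1}\circ\cdots\circ K_{\eta_g},$$
the sum over words $\eta\in\{0,1\}^g$ with $\eta_1=\eta_g=1$ and no two consecutive $1$'s.

The words are $1$ for $g=1$, none for $g=2$, $101$ for $g=3$, $1001$ for $g=4$, and $10001,10101$ for $g=5$. If $a<b$ are consecutive regular indices of a chain, the word $\eta_a,\dots,\eta_{b-1}$ has length $g=b-a$, begins and ends with $1$, and has no two consecutive $1$'s (these would make an index strictly between $a$ and $b$ regular). Conversely, concatenating such words makes exactly the junctions regular. By (2), $Q^{(g)}$ is bounded by $14^{\ell(g-1)}$ and supported on $|F(B')-F(B)|\le5g$.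

**Lemma 9.** $Q^{(g)}$ is symmetric: $Q^{(g)}(B,B')=Q^{(g)}(B',B)$. Consequently
$$(Q_h^{(g)})^T=Q_{-h}^{(g)},\qquad S_h^{(g)}:=\tfrac12\big(Q_h^{(g)}+(Q_h^{(g)})^T\big)\text{ has kernel }\int Q^{(g)}(b,b'+a)\cosh(ha)\,da.\tag{10}$$

**Proof.** Apply the first identity of (1) to each factor of a word and substitute $\theta B_i$ for each intermediate block ($\theta$ preserves Lebesgue measure). This turns the word $\eta_1\cdots\eta_g$ evaluated at $(B,B')$ into the reversed word evaluated at $(\theta B',\theta B)$. The family of words is reversal-invariant, so $Q^{(g)}(B,B')=Q^{(g)}(\theta B',\theta B)$. The first and last letters are $K_1$, so by the second part of (1) the arguments $\theta B'$ and $\theta B$ may be replaced by $B'$ and $B$: $Q^{(g)}(\theta B',\theta B)=Q^{(g)}(B',B)$. Finally, by symmetry and translation invariance, $Q_h^{(g)}(b',b)=\int Q^{(g)}(b+a,b')e^{ha}da=\int Q^{(g)}(b,b'-a)e^{ha}da=Q^{(g)}_{-h}(b,b')$. $\square$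

For $\tau>0$ let $Q^{(g),\tau}(b,b')=\int Q^{(g)}(b,b'+a)e^{\tau d|a|}da$, which is also symmetric and bounded. Norms of such operators can be read off from integrals over chains:

**Lemma 10.** If $Q$ is a bounded self-adjoint positivity-preserving operator on $L^2(\mu_0)$, then $\|Q\|\le\limsup_m\langle1,Q^{2m}1\rangle^{1/2m}$.

**Proof.** If $|f|\le c$, then $|Q^mf|\le cQ^m1$, so the spectral measure $\mu_f$ of $f$ satisfies $\int t^{2m}d\mu_f=\|Q^mf\|^2\le c^2\langle1,Q^{2m}1\rangle$. For any $\vartheta$ exceeding the limsup, $\vartheta^{2m}\mu_f(|t|>\vartheta)\le c^2\langle1,Q^{2m}1\rangle$; taking $2m$-th roots shows $\mu_f(|t|>\vartheta)=0$. Bounded functions are dense, so the spectral projection of $\{|t|>\vartheta\}$ vanishes. $\square$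

## 9. Exponential growth rate of $M_N(h)$

**Lemma 11.** For $d\ge d_0$ and $\tau=c_1/520$: $\sum_g\rho^{-g}\|Q^{(g),\tau}\|\le C_2$, with $C_2$ absolute.

**Proof.** This is where Lemmas 5 and 8 are used together: long gaps are exponentially unlikely, steps are of size $1/d$. The quantity $\langle1,(Q^{(g),\tau})^m1\rangle$ is an integral over chains, mod translation, of $N=gm+1$ blocks whose regular indices are exactly the $m-1$ interior junctions, with weight at most $e^{\tau d\Sigma}$, $\Sigma=\sum_i|F(B_{i+1})-F(B_i)|$. So it is at most $Z_NE_N[e^{\tau d\Sigma}1_{R\le m-1}]$.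

If $g\ge1/\varepsilon_0$, then $m-1\le\varepsilon_0gm\le\varepsilon_0N$. By Cauchy–Schwarz, Lemma 5 with $\kappa=20\tau\le\frac12$ (so $E_Ne^{2\tau d\Sigma}\le e^{260\tau N}$) and Lemma 8, the bound is
$$Z_Ne^{130\tau N}C_1^{1/2}e^{-c_1N/2}=Z_NC_1^{1/2}e^{-c_1N/4},$$
as $130\tau=c_1/4$. For smaller $g$, Lemma 5 with $\kappa=10\tau$ bounds the expectation by $e^{130\tau N}=e^{c_1N/4}$. Take $m$-th roots along even $m\to\infty$, with $Z_{gm+1}^{1/m}\to\rho^g$, and apply Lemma 10: $\|Q^{(g),\tau}\|\le\rho^ge^{-c_1g/4}$ for $g\ge1/\varepsilon_0$ and $\le\rho^ge^{c_1g/4}$ otherwise. Sum over $g$. $\square$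

**Proposition 12.** For $d\ge d_0$ and $|h|\le\tau d/2$: $\limsup_N\frac1N\log M_N(h)\le2C_3h^2/d^2$, with $C_3=4C_2/\tau^2$.

**Proof.** For $h=0$, $M_N=1$. Let $h\ne0$. For $0<z\le1/\rho$ put
$$\mathcal Q_h(z)=\sum_gz^gQ_h^{(g)},\quad\mathcal Q_0(z)=\sum_gz^gQ_0^{(g)},\quad S_h(z)=\sum_gz^gS_h^{(g)}=\tfrac12\big(\mathcal Q_h(z)+\mathcal Q_h(z)^T\big).$$
Since $1,e^{ha},\cosh(ha)\le e^{\tau d|a|}$, kernel domination and Lemma 11 show that these series converge in norm; the sums are positivity-preserving.

**Step 1: $\|\mathcal Q_0(1/\rho)\|\le1$.** This is the exact normalization that symmetry makes possible. For $z<1/\rho$ and every $k$, expand $\langle1,\mathcal Q_0(z)^k1\rangle$ over gap sequences $(g_1,\dots,g_k)$. The term has factor $z^{N-1}$ with $N-1=\sum g_i$ and is the volume of a set of chains of $N$ blocks. Different sequences with the same sum give disjoint sets, since the regular indices determine the sequence. So $\langle1,\mathcal Q_0(z)^k1\rangle\le\sum_Nz^{N-1}Z_N<\infty$, a bound independent of $k$. As $\mathcal Q_0(z)$ is self-adjoint (Lemma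 9), Lemma 10 gives $\|\mathcal Q_0(z)\|\le1$. Let $z\uparrow1/\rho$.

**Step 2: the symmetric part grows only quadratically in $h$.** We have $\cosh t\le1+\frac12t^2e^{|t|}$. With $y=\tau d|a|/2$ and $y^2\le2e^y$, $a^2\le\frac8{\tau^2d^2}e^{\tau d|a|/2}$, and $e^{|ha|}\le e^{\tau d|a|/2}$. Hence
$$\cosh(ha)\le1+\tfrac12h^2a^2e^{|h||a|}\le1+\frac{4h^2}{\tau^2d^2}e^{\tau d|a|}.$$
By kernel domination, Step 1 and Lemma 11, $\|S_h(1/\rho)\|\le1+C_3h^2/d^2$. Let $\varepsilon=2C_3h^2/d^2$ and $z=e^{-\varepsilon}/\rho$. As all $g\ge1$, $\|S_h(z)\|\le e^{-\varepsilon}(1+\varepsilon/2)\le e^{-\varepsilon/2}$.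

**Step 3: the spectral radius of $A=\mathcal Q_h(z)$ is less than $1$.** $A$ itself is not symmetric, but its numerical range is controlled by its symmetric part. Since $A$ is positivity-preserving with real kernel,
$$w:=\sup_{\|v\|=1}|\langle v,Av\rangle|\le\sup_{\|v\|=1}\langle|v|,A|v|\rangle=\sup_{\|v\|=1}\langle|v|,S_h(z)|v|\rangle\le e^{-\varepsilon/2}<1.\tag{11}$$
If $|\lambda|>w$, then $|\langle v,(\lambda-A)v\rangle|\ge(|\lambda|-w)\|v\|^2$, so $\|(\lambda-A)v\|\ge(|\lambda|-w)\|v\|$, and the same holds for the adjoint $\bar\lambda-A^*$. So $\lambda-A$ is injective with closed range, and the range is dense because the adjoint is injective; thus $\lambda-A$ is invertible. Hence the spectral radius of $A$ is at most $w<1$, and by the spectral radius formula $\sum_{k\ge0}\|\mathcal Q_h(z)^k\|=:C_{d,h}<\infty$.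

**Step 4: from $\mathcal Q_h$ back to $Z_N(h)$.** Let $Y_m(h)$ be the integral of $e^{h(F(B_m)-F(B_1))}$ over chains of $m$ blocks mod translation with no regular index. Split chains of $N$ blocks according to their regular indices, with first and last ones $i\le j$ if there are any. Factoring $e^{h\Delta}$ along the cuts,
$$Z_N(h)=Y_N(h)+\sum_{2\le i\le j\le N-1}\ \sum_{k\ge0}\ \sum_{g_1+\dots+g_k=j-i}\langle\psi_i,Q_h^{(g_1)}\cdots Q_h^{(g_k)}\psi'_{N-j+1}\rangle.$$
Here $\psi_i(b)$ is the integral of $e^{h(F(b)-F(B_1))}$ over $(B_1,\dots,B_{i-1})$ preceding $B_i=b$ with $\eta_{i-1}=1$ and no regular index in $\{2,\dots,i-1\}$, and $\psi'_m$ is the analogue on the right for chains of $m$ blocks starting with $b$. The remaining requirement $\eta_i=1$ at the first regular index is in the first letter of $Q_h^{(g_1)}$ or, if $i=j$, in $\psi'$. Since $|F(b)-F(B_{i-1})|\le5$,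
$$\|\psi_i\|_\infty\le10e^{5|h|}Y_{i-1}(h),\qquad\|\psi'_m\|_\infty\le10e^{5|h|}Y_{m-1}(h).$$
Cauchy–Schwarz with Lemmas 5 and 8, exactly as in Lemma 11 but now with $R=0$, gives $Y_m(h)\le C_1^{1/2}Z_me^{-c_1m/4}$. Because $Z_m^{1/m}\to\rho$ we have $Z_m\le C_d(\rho e^{c_1/4})^m$, so $Y_m(h)\le C_d\rho^m$.

All terms are nonnegative, so for fixed $i,j$ the inner double sum is at most
$$z^{-(j-i)}\sum_k\langle\psi_i,\mathcal Q_h(z)^k\psi'_{N-j+1}\rangle\le C_{d,h}\,z^{-(j-i)}\rho^{\,i+N-j}$$
with a new $C_{d,h}$, as $\mu_0$ is finite. Multiplying by $z^N$ leaves $(z\rho)^{N-j+i}\le1$. There are at most $N^2$ pairs, so $z^NZ_N(h)\le C_{d,h}N^2$, i.e. $\limsup_NZ_N(h)^{1/N}\le1/z=\rho e^\varepsilon$. Divide by $Z_N$ and use $Z_N^{1/N}\to\rho$. $\square$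

## 10. The upper bound for large $d$, and the failure of the conjecture

Proposition 12 is asymptotic in $N$ with no uniformity in $d$. The near-supermultiplicativity (5) converts it into a bound for every $N$.

**Proposition 13.** For $d\ge d_0$, part (a) of Theorem 1 holds, and $\mathrm{Var}(f(n))\le C(1+nd^{-3})$ for all $n\ge1$.

**Proof.** By (5), $k\log(e^{-8|h|}M_N(h))\le\log M_{k(N-1)+1}(h)$ for $N\ge3$. Divide by $k$, let $k\to\infty$ and use Proposition 12:
$$\log M_N(h)\le8|h|+2C_3(N-1)h^2/d^2\qquad(|h|\le\tau d/2,\ N\ge3).\tag{12}$$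
Write $n+1=\ell N+r$. The condition $N\ge3$ means $n\ge6d+2$; then (6), (7) and (12) give $\mathbb Ee^{hf(n)}\le\exp(21|h|+2C_3Nh^2/d^2)$, and $N\le\frac{n+1}{2d+1}\le n/d$. This is (a).

For the variance take $h=\min(\tau/2,d/\sqrt N)\le\tau d/2$. By (6) and (12) under $P_{n,d}$ we have $\mathbb Ee^{h|\Delta|}\le2e^{16h+2C_3}\le C$. As $t^2\le2e^t$ for $t\ge0$, $\mathbb E\Delta^2\le2h^{-2}\mathbb Ee^{h|\Delta|}\le C(1+N/d^2)$, and by (7) $\mathrm{Var}(f(n))\le\mathbb E(|\Delta|+5)^2\le C(1+n/d^3)$.

If $N<3$, then $n\le6d+1$, and $n$ is a sum of at most four odd positive integers $\le2d+1$ (one or three if $n$ is odd, two or four if $n$ is even). Adding them one by one gives a path from $0$ to $n$ of length at most $4$, so $|f(n)|\le4$. $\square$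

For $n=d^3$ and $d\to\infty$ the variance stays bounded, while $nd^{-2}+1=d+1\to\infty$. **The conjecture is disproved.**

The bound $N<3\Rightarrow|f(n)|\le4$ just proved holds for every $d\ge1$; we use it again in Section 12.

## 11. The lower bound for large $d$

Two things are needed: a constant lower bound for all $n$, and growth of order $N/d^2$.

**Lemma 14.** For $d\ge d_0$ and all $n\ge1$: $\mathrm{Var}(f(n))\ge c$.

**Proof.**

**Step 1: resampling vertex $0$.** Given all other values mod translation, $f(0)$ is uniform on $[\max_{N(0)}f-1,\min_{N(0)}f+1]$, where $N(0)$ is the neighborhood of $0$, of length $T_0=2-\mathrm{range}(f|_{N(0)})$. Pinning $f(n)=0$ we see $\mathrm{Var}(f(n)-f(0))\ge\mathbb E[T_0^2]/12$. The vertices of $N(0)$ are odd and at most $2d+1$, so all evens in $\{0,2,\dots,2d\}\cap[0,n]$ are adjacent to all of $N(0)$ and take values in that interval. Hence $T_0$ is at least the range of these evens. It remains to show that this range is bounded below with probability at least $\frac34$.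

**Step 2: volume bounds, case $n\ge2d$.** Write $n+1=\ell N+r$, $N\ge1$. Let $\varrho_i$ be (range of evens)·(range of odds) in $B_i$. The two ranges have sum at most $2$, so $\varrho_i\le1$ and both ranges are at least $\varrho_i/2$.

Use the coordinates of Lemma 5 for a whole block, with classes of sizes $d+1$ and $d$. There are at most $Cd^4$ labels. If $r_1,r_2$ are the ranges of the classes of sizes $d+1,d$, the density is $r_1^{d-1}r_2^{d-2}\le2(r_1r_2)^{d-2}$. Given a neighboring block, the four extremes range over a set of volume at most $14^4$ by (2); mod translation, with one extreme pinned, the other three lie in $[-2,2]$. So for $0<\epsilon\le1$ the volume of blocks with $\varrho<\epsilon$ compatible with a given neighbor, or taken mod translation, is at most $C_4d^4\epsilon^{d-2}$.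

The volume of the tail given $B_N$ is at most $C_4d^4$ (enlarging $C_4$). Indeed each tail vertex $\ell N+p$ is adjacent to position $p$ of $B_N$, so all tail values lie in a fixed window of bounded length and each in an interval of length $2$. For $r\le3$ the volume is at most $8$. For $r\ge4$ all opposite-parity tail pairs are adjacent, both classes have sizes $m,m'\ge2$ with $|m-m'|\le1$, their ranges $r_1,r_2$ satisfy $r_1r_2\le1$ and $r_1,r_2\le2$, and the density is $r_1^{m-2}r_2^{m'-2}\le2$.

**Step 3: comparing volumes.** Fix $\varepsilon=\frac1{16}$, $\varepsilon_2=\varepsilon^8$, and $d_0$ with $C_4d^4\varepsilon^{d-2}\le\frac12$ for $d\ge d_0$. On $\{\varrho_1<\varepsilon_2\}$ let $j\ge2$ be the first index with $\varrho_j\ge\varepsilon$.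

Suppose $j$ exists, and fix it. Given $B_j,B_{j+1},\dots$ and the tail, the volume of such $(B_1,\dots,B_{j-1})$ is at most $C_4d^4\varepsilon_2^{d-2}2^{-(j-2)}$: integrate $B_1$ first, then $B_2,\dots,B_{j-1}$, each given its right neighbor. The volume of all compatible $(B_1,\dots,B_{j-1})$ is at least $(\varepsilon/8)^{2d+1}$, as follows. Let $c_e,c_o$ be the centers of the convex hulls of the even and odd values of $B_j$, with lengths $r_e,r_o\ge\varepsilon/2$. From $E^+-O^-\le1$ and $O^+-E^-\le1$: $c_e$ is within $1-r_e/2\le1-\varepsilon/4$ of all odd values of $B_j$; $c_o$ is within $1-\varepsilon/4$ of all even values; and $|c_e-c_o|\le1-(r_e+r_o)/2\le1-\varepsilon/2$. Let $\bar c=\frac12(c_e+c_o)$.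

- Put the evens (odds) of $B_{j-1}$ within $\varepsilon/8$ of $c_e$ ($c_o$). Differences with $B_j$ are at most $1-\frac\varepsilon4+\frac\varepsilon8$, inside $B_{j-1}$ at most $1-\frac\varepsilon2+\frac\varepsilon4$.
- Put all values of $B_{j-2}$ within $\frac14$ of $\bar c$. Differences with $B_{j-1}$ are at most $\frac12-\frac\varepsilon4+\frac\varepsilon8+\frac14$, inside at most $\frac12$.
- Put all values of $B_{j-3},\dots,B_1$ within $\frac12$ of $\bar c$. Differences are at most $\frac34$ with $B_{j-2}$ and at most $1$ among themselves.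

All constraints hold, and the volume is at least $(\varepsilon/4)^\ell(1/2)^\ell=(\varepsilon/8)^\ell$. Summing over $j$, and using $8/\varepsilon\le\varepsilon^{-2}$, the probability that $\varrho_1<\varepsilon_2$ and $j$ exists is at most
$$2C_4d^4\varepsilon_2^{d-2}(8/\varepsilon)^{2d+1}\le2C_4d^4\varepsilon^{8(d-2)-2(2d+1)}=2C_4d^4\varepsilon^{4d-18}\le\tfrac18$$
for $d\ge d_0$. If no such $j$ exists, integrate the tail, then $B_1,\dots,B_{N-1}$ each given its right neighbor, then $B_N$ mod translation: the volume mod translation is at most $C_4d^4\varepsilon_2^{d-2}\cdot1\cdot C_4d^4\le\frac18$, while the total volume is at least $1$. Hence $P(\varrho_1\ge\varepsilon_2)\ge\frac34$, and there $T_0\ge\varepsilon_2/2$.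

**Step 4: case $n<2d$.** All opposite-parity pairs are adjacent, so $P_{n,d}$ is complete bipartite and depends only on $n$. Let $n\ge3$ and define $\varrho$ from all vertices; the class sizes are at least $m=\lfloor(n+1)/2\rfloor\ge2$ and differ by at most $1$. The computation of Step 2, mod translation and with total volume at least $1$, gives $P(\varrho<\frac1{16})\le Cn^416^{-(m-2)}\le\frac14$ for $n\ge n_0$, with $n_0\ge3$ absolute. Then $T_0\ge\frac1{32}$ with probability at least $\frac34$. The finitely many $n<n_0$ have positive variance. $\square$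

**Lemma 15.** For $d\ge d_0$ and $N\ge40$: $V_N\ge cN/d^2$.

**Proof.** The idea is to hold almost everything fixed and let each group slide by at most $1/d$, with Lemma 6 guaranteeing that the sliding is nearly uniform.

**Step 1: conditioning.** Use the groups of Section 7, indexed by $\alpha$, with blocks $B_1^{(\alpha)},\dots,B_5^{(\alpha)}$, and let $t_\alpha=F(B_5^{(\alpha)})-F(B_1^{(\alpha)})$. Remove the middle triples; the maximal runs of remaining blocks are called pieces. Let $\mathcal G$ be generated by the configurations mod translation of all pieces and the integers $\lfloor dt_\alpha\rfloor$. The joint law of (pieces mod translation, $(t_\alpha)_\alpha$) has density proportional to $\prod_\alpha w_\alpha(t_\alpha)$, where $w_\alpha(t)$ is the interior volume $V$ of Section 7 when $B_5^{(\alpha)}$ is placed at displacement $t$ from $B_1^{(\alpha)}$. So given $\mathcal G$ the $t_\alpha$ are independent, with density proportional to $w_\alpha$ on a cell of length $1/d$, and $\Delta-\sum_\alpha t_\alpha$ is $\mathcal G$-measurable.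

**Step 2: groups that can slide.** Normalize $F(B_1^{(\alpha)})=0$. Let $\mathcal A_\alpha$ be the event that there are $(x,y)$ such that $\mathcal H(x,y)$ holds for $B_1^{(\alpha)}$ and $B_5^{(\alpha)}$ placed at displacement $t'$, for every $t'$ in the closed cell. It depends only on the piece shapes and the cell, and it is the solvability in $(x,y)$ of finitely many non-strict linear inequalities, those at the two endpoints of the cell. So $\mathcal A_\alpha\in\mathcal G$.

If the group is good, $\mathcal A_\alpha$ occurs with $(x,y)=(x_0-\frac1d,y_0-\frac1d)$ in the notation of Lemma 7: moving from $t_\alpha$ to $t'$ shifts $u_j,l_j,p_j,q_j$ for $j=9,10$ by at most $1/d$, so they stay in $[x,x+\frac{1502}d]$ and $[y,y+\frac{1502}d]$, and $1502\le1600$; $x-y$ is unchanged.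

**Step 3: variance.** On $\mathcal A_\alpha$, Lemma 6 gives $c'\Phi\le w_\alpha\le C'\Phi$ on the whole cell with the same $\Phi$. So the conditional density of $t_\alpha$ is at least $c_*d$ on the cell, and
$$\mathrm{Var}(t_\alpha|\mathcal G)\ge\inf_ac_*d\int_{\text{cell}}(t-a)^2dt=\frac{c_*}{12d^2}.$$
By conditional independence and Lemma 7,
$$V_N\ge\frac{c_*}{12d^2}E_N\#\{\alpha:\mathcal A_\alpha\}\ge\frac{c_*}{12d^2}(1-e^{-N})\Big(\frac N{10}-1\Big)\ge\frac{cN}{d^2}.\qquad\square$$

**Proposition 16.** For $d\ge d_0$ and all $n\ge1$: $\mathrm{Var}(f(n))\ge c(1+nd^{-3})$.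

**Proof.** Let $N=\lfloor(n+1)/\ell\rfloor$. If $N\ge40$, then by Section 5 and Lemma 15 the standard deviation of $f(n)$ is at least $\sqrt{V_N}-13\ge c\sqrt N/d-13$. If moreover $c\sqrt N/d\ge26$, this is at least $\max(13,\frac c2\sqrt N/d)$, and $N\ge n/(6d)$, so $\mathrm{Var}(f(n))\ge c(1+n/d^3)$. Otherwise, or if $N<40$, we have $N\le Cd^2$, hence $n/d^3\le C$, and Lemma 14 suffices. $\square$

## 12. Fixed $d$

Propositions 13 and 16 require $d\ge d_0$. To cover the finitely many remaining $d$, and to prove (b), let $d\ge1$ be arbitrary. Sections 4 and 5 hold for all $d$, and Lemma 4 is an upper bound. We need $V_N$ to grow linearly.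

For $B\in\mathcal X$ let $\sigma(B)=1-\max_{p\not\equiv p'}|B(p)-B(p')|\ge0$ be its slack. For $d=1$ the block $(0,\frac12,1)$ has slack $\frac12$. The volume of blocks with $\sigma<\varepsilon$ that are compatible with a given left or right neighbor, or taken mod translation, is at most $C_d\varepsilon$: the entries lie in a bounded window and some difference lies in a set of measure $2\varepsilon$. Fix $\varepsilon=\varepsilon_d\le\frac12$ with $C_d\varepsilon\le\frac12$.

**Lemma 17.** Let $\xi,\xi'$ be shapes with $\sigma\ge\varepsilon$ and $k\ge1$. In the set $D$ of (interior, $t$) for chains of $k+2$ blocks with end blocks $\xi$ and $\xi'+t$, there is a $t$-interval of length $\varepsilon/2$ on which the interior volume is at least $(\varepsilon/2)^{2\ell}$.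

**Proof.** The ranges of $\xi,\xi'$ are at most $2-2\varepsilon$. Let $c$ be the midrange of $\xi$ and let the midrange of $\xi'+t$ lie in $[c-\frac\varepsilon4,c+\frac\varepsilon4]$. Then the entries of both end blocks are within $1-\frac34\varepsilon$ of $c$. Put the first and last interior blocks within $\varepsilon/4$ of $c$ and the other interior blocks within $\frac12$ of $c$. All differences are at most $\max(1-\frac\varepsilon2,\frac12+\frac\varepsilon4,1)\le1$. $\square$

**Lemma 18.** There is $L=L(d)$ such that for every $N$ and every set $I\subset\{1,\dots,N\}$ of $L$ consecutive indices, $P_N(\sigma(B_i)<\varepsilon\ \forall i\in I)\le\frac14$.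

**Proof.** On this event let $j'$ be the last index before $I$ with $\sigma\ge\varepsilon$ ($j'=0$ if none) and $j$ the first index after $I$ with $\sigma\ge\varepsilon$ ($j=N+1$ if none), and $k=j-j'-1\ge L$. All $k$ blocks strictly between have $\sigma<\varepsilon$. Fix $j',j$.

- If $1\le j'$ and $j\le N$: condition on $(B_1,\dots,B_{j'})$ and on $(B_j,\dots,B_N)$, each mod translation. The intermediate blocks relative to $B_{j'}$ and $t=F(B_j)-F(B_{j'})$ are uniform on the set $D$ of Lemma 17. The part where all intermediate blocks have $\sigma<\varepsilon$ has volume at most $10(C_d\varepsilon)^k$ (given $B_{j-1}$, $t$ lies in an interval of length $10$; then integrate the blocks successively, each given its left neighbor), while $D$ has volume at least $(\varepsilon/2)^{2\ell+1}$.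
- If $j'=0$, $j\le N$: condition on $(B_j,\dots,B_N)$. The bad volume is at most $(C_d\varepsilon)^k$, the total at least $(\varepsilon/2)^\ell$: put $B_{j-1}$ within $\varepsilon/4$ of the midrange of $B_j$ and the other blocks within $\frac12$ of it. The case $j'\ge1$, $j=N+1$ is symmetric.
- If $j'=0$, $j=N+1$: the bad volume mod translation is at most $(C_d\varepsilon)^N$, and $Z_N\ge1$.

In all cases the probability is at most $10\cdot2^{-k}(2/\varepsilon)^{2\ell+1}$. For given $k$ there are at most $k$ pairs $(j',j)$, and $\sum_{k\ge L}10k2^{-k}(2/\varepsilon)^{2\ell+1}\le\frac14$ for $L$ large. $\square$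

**Lemma 19.** $V_N\ge c_d\lfloor N/(2L+2)\rfloor$.

**Proof.** For $0\le w<\lfloor N/(2L+2)\rfloor$ let $I_w$ and $I'_w$ be the index sets $w(2L+2)+\{1,\dots,L\}$ and $w(2L+2)+\{L+2,\dots,2L+1\}$. By Lemma 18, with probability at least $\frac12$ both contain an index with $\sigma\ge\varepsilon$. By pigeonhole there are deterministic $a_w\in I_w$, $b_w\in I'_w$ with $P_N(\sigma(B_{a_w})\ge\varepsilon,\sigma(B_{b_w})\ge\varepsilon)\ge1/(2L^2)$; note $2\le b_w-a_w\le2L$. Condition on the shapes of all $B_{a_w},B_{b_w}$. By the cutting rule the displacements over the successive segments cut out by these blocks are independent, and $F(B_{b_w})-F(B_{a_w})$ has law $\nu^{(k+2)}_{\xi,\xi'}$ with $k=b_w-a_w-1\in[1,2L]$. The corresponding set $D$ has volume at most $C_d$. So if both shapes have $\sigma\ge\varepsilon$, Lemma 17 shows that this law has density at least $c_d$ on an interval of length $\varepsilon/2$, hence variance at least $c_d$. Therefore $V_N\ge c_d\lfloor N/(2L+2)\rfloor/(2L^2)$. $\square$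

**The two-sided bound for $d<d_0$.** Let $N=\lfloor(n+1)/(2d+1)\rfloor$. For $N\ge3$ the standard deviation of $f(n)$ and $\sqrt{V_N}$ differ by at most $13$; for $N<3$, $|f(n)|\le4$. So Lemma 4 gives $\mathrm{Var}(f(n))\le C(1+n)$, and Lemma 19 gives $\mathrm{Var}(f(n))\ge c_dn$ for $n\ge n_d$. For the finitely many pairs $(n,d)$ with $d<d_0$, $n<n_d$ the variance is positive. Hence $c_d(1+n)\le\mathrm{Var}(f(n))\le C(1+n)$ for all $n$. Since $d_0$ is absolute, we may take extreme constants over $d<d_0$; with Propositions 13 and 16 this proves the two-sided bound of Theorem 1 for all $n,d\ge1$.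

## 13. Existence of $\lim_n\mathrm{Var}(f(n))/n$

Part (b) remains. The sequence $V_N$ is additive up to an error of square-root size, and that suffices for a limit.

**Step 1: almost additivity.** Let $N,N'\ge3$. In a chain of $N+N'-1$ blocks condition on the shapes of blocks $1,N,N+N'-1$. The two displacements are independent with laws $\nu^{(N)}_{\xi_0,\xi_1}$, $\nu^{(N')}_{\xi_1,\xi_2}$. By Section 5 their means lie in $[-8,8]$, and their standard deviations differ from $\sqrt{V_N},\sqrt{V_{N'}}$ by at most $8$, so their variances differ from $V_N,V_{N'}$ by at most $16\sqrt{V_N}+64$ and $16\sqrt{V_{N'}}+64$. The sum of the conditional means is at most $16$ in absolute value, with variance at most $256$. With $a_m=V_{m+1}$ and Lemma 4,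
$$|a_{m+m'}-a_m-a_{m'}|\le C\sqrt{m+m'}\qquad(m,m'\ge2).\tag{13}$$

**Step 2: doubling.** Applying (13) with $m'=m$ to $m,2m,4m,\dots$ and dividing,
$$\Big|\frac{a_{2^km}}{2^km}-\frac{a_m}m\Big|\le\sum_{i\ge0}C(2^{i+1}m)^{-1/2}\le Cm^{-1/2}.\tag{14}$$

**Step 3: general $M$.** Fix $m\ge2$. For large $M$ write $M=qm+r$ with $2\le r\le m+1$ and $q=2^{k_1}+\dots+2^{k_t}$, $k_1<\dots<k_t$. Start from $r$ and add $2^{k_1}m,2^{k_2}m,\dots$ successively. The $i$-th partial sum is at most $(m+1)+(2^{k_i+1}-1)m\le2^{k_i+2}m$, so by (13) the errors add up to at most $C\sum_i\sqrt{2^{k_i}m}\le C\sqrt{2^{k_t}m}\le C\sqrt M$. Replacing each $a_{2^{k_i}m}$ by $2^{k_i}a_m$ costs, by (14), at most $C\sum_i2^{k_i}m\cdot m^{-1/2}\le CMm^{-1/2}$. Together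
$$\Big|a_M-qm\,\frac{a_m}m-a_r\Big|\le CMm^{-1/2}+C\sqrt M .$$
Divide by $M$ and let $M\to\infty$: $qm/M\to1$ and $a_r$ stays bounded, so $\limsup_M|a_M/M-a_m/m|\le Cm^{-1/2}$ for every $m\ge2$. Hence $a_M/M$ is a Cauchy sequence, and $V_N/N$ converges to some $v_d$.

**Step 4: back to $f(n)$.** As $\mathrm{sd}(f(n))$ and $\sqrt{V_N}$ with $N=\lfloor(n+1)/(2d+1)\rfloor$ differ by at most $13$, $\mathrm{Var}(f(n))/n\to v_d/(2d+1)$. By the two-sided bound, $\mathrm{Var}(f(n))/n$ lies between $c(d^{-3}+\frac1n)$ and $C(d^{-3}+\frac1n)$, so the limit lies in $[cd^{-3},Cd^{-3}]$. This proves (b) and completes the proof of Theorem 1. $\blacksquare$
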